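# A tower-time decision procedure for $\mathsf{GLI}$

## 1. The theorem and the vocabulary in it

Put $2_0(m)=m$ and $2_{j+1}(m)=2^{2_j(m)}$, so $2_j(m)$ is a tower of $j$ twos with $m$ on top. Formulas are built with $\bot,\wedge,\vee,\Rightarrow,\Diamond,\Box$ and, in the *extended* language, also $\triangle$. Let $\mathcal L^-$ be the set of formulas of the extended language in which no $\triangle$ occurs in the scope of a $\Box$ or a $\Diamond$. Modalities in the scope of $\triangle$ are allowed, and every $\triangle$-free formula is in $\mathcal L^-$.

**Theorem 1.** There are a constant $c$ and an algorithm deciding $\varphi\in\mathsf{GLI}$ in time at most $2_{N+c}(N+c)$, where $N$ is the length of $\varphi$. Hence $\mathsf{GLI}$ is decidable in primitive recursive time.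

**Theorem 2.**

1. The same holds for deciding $\varphi\in\mathsf{GLKM}$ for $\varphi\in\mathcal L^-$.
2. Each $\varphi\in\mathcal L^-\setminus\mathsf{GLKM}$ has its translation $t'(\varphi)$ refuted on a finite frame validating $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ of size at most $2_{N+c}(N+c)$.
3. $\mathsf{GLI}$ is $\mathsf{PSPACE}$-hard.

Now the words. A **$\mathsf{GL}$ frame** is a pair $(W,R)$ with $R$ transitive and conversely well-founded: every nonempty subset of $W$ contains a point with no $R$-successor in that subset. Such an $R$ is irreflexive, and a finite set with a transitive irreflexive relation is always a $\mathsf{GL}$ frame. The bimodal language has Boolean connectives and two boxes $\Box_h$ (horizontal) and $\Box_v$ (vertical), with duals $\Diamond_h,\Diamond_v$. We write $\boxdot_h\chi=\chi\wedge\Box_h\chi$ and $\boxdot_v\chi=\chi\wedge\Box_v\chi$.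

**Definition (expanding product).** Let $(W_1,R_1)$ (horizontal) and $(W_2,R_2)$ (vertical) be $\mathsf{GL}$ frames, and let $x\mapsto D_x\subseteq W_2$ be such that $xR_1y$ implies $D_x\subseteq D_y$. The expanding product has the points $(x,u)$ with $x\in W_1$ and $u\in D_x$; $(x,u)\prec_h(y,v)$ iff $xR_1y$ and $u=v$; $(x,u)\prec_v(y,v)$ iff $x=y$ and $uR_2v$. The class of all these frames is $\mathsf{GL}\rtimes\mathsf{GL}$.

Think of each $x$ as a column $\{x\}\times D_x$, ordered upwards by $R_2$. A step to the right keeps the height $u$, and columns can only gain points. The smallest frame in which a column does gain a point has three points: $xR_1y$, $uR_2v$, $D_x=\{u\}$, $D_y=\{u,v\}$. There $(x,u)\prec_h(y,u)\prec_v(y,v)$, and no other pairs are related.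

**Definition (expanding commutator).** $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ is the smallest normal bimodal logic containing the $\mathsf{GL}$ axioms for $\Box_h$ and for $\Box_v$, together with
$$\Diamond_v\Diamond_h p\to\Diamond_h\Diamond_v p\qquad\text{and}\qquad \Diamond_h\Box_v p\to\Box_v\Diamond_h p .$$

We use one known fact as a black box: $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ *is exactly the set of bimodal formulas valid on all frames in* $\mathsf{GL}\rtimes\mathsf{GL}$. I call it the completeness theorem. (It is also known that this logic is decidable, by Gabelaia et al.; we shall not use this.)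

**Definition (companions).** The translation $t'$ commutes with $\bot,\wedge,\vee$, and
$$t'(p)=\boxdot_v p,\qquad t'(\alpha\Rightarrow\beta)=\boxdot_v(t'(\alpha)\to t'(\beta)),\qquad t'(\triangle\alpha)=\Box_v t'(\alpha),$$
$$t'(\Diamond\alpha)=\boxdot_v\Diamond_h t'(\alpha),\qquad t'(\Box\alpha)=\boxdot_v\Box_h t'(\alpha).$$
$\mathsf{GLI}$ is the set of $\triangle$-free $\varphi$ with $t'(\varphi)\in[\mathsf{GL},\mathsf{GL}]^{\sf e}$. $\mathsf{GLKM}$ is the set of formulas of the extended language whose translation $t'$ is valid over $\mathsf{GL}\rtimes\mathsf{GL}$.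

For example, $t'(p\Rightarrow\Box p)=\boxdot_v(\boxdot_vp\to\boxdot_v\Box_h\boxdot_vp)$. The vertical direction plays the part of the intuitionistic order, and the horizontal direction is the modal one. Exchanging $h$ and $v$ throughout gives a translation $t$ and, in the same two ways, the logics $\mathsf{IGL^e}$ (in place of $\mathsf{GLI}$) and $\mathsf{KMGL}$ (in place of $\mathsf{GLKM}$), over the same bimodal logic.

The problem comes from the paper of Somayeh Chopoghloo, David Fernández-Duque, Joost J. Joosten and Sofía Santiago-Fernández, "Completeness and Incompleteness for Expanding Gödel-Löb Logics", arXiv:2606.20229 (2026): is any of $\mathsf{IGL^e}$, $\mathsf{KMGL}$, $\mathsf{GLI}$, $\mathsf{GLKM}$ decidable in primitive recursive time? Theorem 1 answers yes, through $\mathsf{GLI}$. The bound is primitive recursive because $(j,m)\mapsto 2_j(m)$ is defined by primitive recursion on $j$ from the exponential function. These notes do not settle $\mathsf{IGL^e}$, $\mathsf{KMGL}$ or full $\mathsf{GLKM}$, nor the gap between $\mathsf{PSPACE}$ and the tower for $\mathsf{GLI}$.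

By the completeness theorem, $\mathsf{GLI}$ is the set of $\triangle$-free formulas of $\mathsf{GLKM}$. So Theorem 1 is a special case of Theorem 2(1), and we prove them together. On a first pass, ignore every clause about $\triangle$.

## 2. Forcing on e-frames

We want a class of frames that is easier to build than products but still sound for the logic.

**Definition (e-frame).** An *e-frame* is $(W,\prec_h,\prec_v)$ with both relations transitive and conversely well-founded, such that

* (A) $a\prec_v b\prec_h c$ implies $a\prec_h d\prec_v c$ for some $d$;
* (B) $a\prec_h b$ and $a\prec_v c$ imply $b\prec_v d$ and $c\prec_h d$ for some $d$.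

Every frame in $\mathsf{GL}\rtimes\mathsf{GL}$ is an e-frame. Each relation is clearly transitive and conversely well-founded. For (A), given $(x,u)\prec_v(x,v)\prec_h(y,v)$, put $d=(y,u)$, which exists since $u\in D_x\subseteq D_y$. For (B), given $(x,u)\prec_h(y,u)$ and $(x,u)\prec_v(x,v)$, put $d=(y,v)$, which exists since $v\in D_x\subseteq D_y$.

**Lemma 1.** Every e-frame validates $[\mathsf{GL},\mathsf{GL}]^{\sf e}$.

*Proof.* The formulas valid on a frame form a normal logic, so we only check axioms. For $\mathsf{GL}$: let $a\models\Box(\Box p\to p)$ and suppose some successor of $a$ fails $p$. Take a maximal such successor $b$. Successors of $b$ are successors of $a$, so they satisfy $p$ by maximality. Hence $b\models\Box p$, so $b\models p$, a contradiction. Condition (A) gives $\Diamond_v\Diamond_hp\to\Diamond_h\Diamond_vp$ at once. For the last axiom, let $a\prec_h b\models\Box_vp$ and $a\prec_v c$. The $d$ of (B) satisfies $p$ because $b\prec_vd$, and $c\prec_hd$, so $c\models\Diamond_hp$. $\square$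

In a model on an e-frame write $w\Vdash\varphi$ for $w\models t'(\varphi)$, and let $\preceq_v$ be the reflexive closure of $\prec_v$.

**Lemma 2.** In every model on an e-frame:

* (persistence) if $w\Vdash\varphi$ and $w\prec_v w'$, then $w'\Vdash\varphi$;
* $w\Vdash\alpha\Rightarrow\beta$ iff for all $w'\succeq_v w$: $w'\nVdash\alpha$ or $w'\Vdash\beta$;
* $w\Vdash\triangle\alpha$ iff $w'\Vdash\alpha$ for all $w'\succ_v w$;
* $w\Vdash\Diamond\psi$ iff $w''\Vdash\psi$ for some $w''\succ_h w$;
* $w\Vdash\Box\psi$ iff $w''\Vdash\psi$ for all $w''\succ_h w$.

*Proof.* Persistence is by induction on $\varphi$: the translation is of the form $\boxdot_v\chi$ or $\Box_v\chi$, both of which are persistent by transitivity of $\prec_v$, or it is $\bot$, a conjunction or a disjunction, which preserve persistence. The clauses for $\Rightarrow$ and $\triangle$ just spell out $t'$.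

For $\Diamond$, left to right is clear. Conversely, let $w\prec_h w''\Vdash\psi$. We need a horizontal successor forcing $\psi$ at every $w'\succeq_vw$. For $w'=w$ we have $w''$. If $w\prec_v w'$, then (B) gives $d$ with $w''\prec_v d$ and $w'\prec_h d$, and $d\Vdash\psi$ by persistence.

For $\Box$, left to right is clear. Conversely, assume all horizontal successors of $w$ force $\psi$, and let $w\prec_v w'\prec_h w''$. By (A) there is $d$ with $w\prec_h d\prec_v w''$. Then $d\Vdash\psi$, and $w''\Vdash\psi$ by persistence. $\square$

So the outer $\boxdot_v$ in the clauses for $\Box$ and $\Diamond$ costs nothing: both modalities are read along $\prec_h$ only. All clauses except the one for $\triangle$ use $\prec_v$ only through $\preceq_v$. This will matter.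

## 3. Some formulas by hand

*No modalities.* If $\varphi$ contains none of $\Box,\Diamond,\triangle$, then only one column matters, and Lemma 2 makes it an intuitionistic Kripke model. We get intuitionistic propositional logic, hence the lower bound (details in Section 8).

*Löb's formula* $\Box(\Box p\Rightarrow p)\Rightarrow\Box p$ is in $\mathsf{GLI}$. Let $w\Vdash\Box(\Box p\Rightarrow p)$ and suppose some $v\succ_hw$ has $v\nVdash p$; take a $\prec_h$-maximal one. By transitivity all $\prec_h$-successors of $v$ are successors of $w$, so they force $p$, so $v\Vdash\Box p$. Since $v\Vdash\Box p\Rightarrow p$, we get $v\Vdash p$, a contradiction.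

*A formula that expansion kills.* The formula $(\Diamond p\Rightarrow\Box r)\Rightarrow\Box(p\Rightarrow r)$ is not in $\mathsf{GLI}$. Take the three-point frame of Section 1, with $p$ true exactly at $(y,v)$ and $r$ nowhere. The point $(x,u)$ has no vertical successor, and its only horizontal successor $(y,u)$ does not force $p$, since $p$ is false there. So $(x,u)\nVdash\Diamond p$ and $(x,u)\Vdash\Diamond p\Rightarrow\Box r$. But $(y,u)\nVdash p\Rightarrow r$ because of $(y,v)$, so $(x,u)\nVdash\Box(p\Rightarrow r)$.

*The running example* $\pi=p\vee\Box p$. Take $xR_1y$, $uR_2v$, $D_x=D_y=\{u,v\}$, with $p$ true exactly at $(x,v)$. Then $(x,u)\nVdash p$, and $(x,u)\nVdash\Box p$ since $(y,u)\nVdash p$. So $\pi$ fails at $(x,u)$. A single height $u$ would refute $\pi$ too, but this wasteful model shows the main difficulty.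

## 4. Compressing columns, and the inequality that gets lost

A countermodel may have infinite columns. The natural plan is to fix the finite set $\Sigma$ of subformulas of $\varphi$ and to record for each point the set of formulas of $\Sigma$ that it forces (its *type*). By persistence types grow upwards, so along a vertical chain at most $|\Sigma|$ strict changes occur. So let us merge vertically comparable points of the same type. Each column becomes a tree of height at most $|\Sigma|$, and there are finitely many such trees up to the right notion of equality. The countermodel becomes a finite system of trees, with maps between them that follow the horizontal steps.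

Try this on $\pi$ and its model. In column $x$ the types are $\emptyset$ at $u$ and $\{p,\pi\}$ at $v$. In column $y$, which sits to the right of the place where $\pi$ is evaluated, only $p$ and $\Box p$ matter. Both $(y,u)$ and $(y,v)$ force $\Box p$ (vacuously) and not $p$. So column $x$ compresses to a chain $a<b$, column $y$ to a single node $c$, and the horizontal map sends both $a$ and $b$ to $c$.

Now read the compressed picture as a frame: $a\prec_vb$, $a\prec_hc$, $b\prec_hc$. We have $a\prec_vb\prec_hc$, and (A) asks for $d$ with $a\prec_hd\prec_vc$. The only candidate is $d=c$, and $c\not\prec_vc$. So (A) fails, and so does the axiom $\Diamond_v\Diamond_hp\to\Diamond_h\Diamond_vp$ at $a$, for a variable true only at $c$. The compressed structure does not validate the logic, so it refutes nothing.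

If instead we insist that the maps between trees be *strictly* monotone, then (A) and (B) hold, but the compressed version of this model is not an instance any more: no strictly monotone map takes a two-element chain to a one-element tree. We would have to allow taller columns on the right, with no bound on their height in sight.

Here is the way through. Keep the compressed trees and the weakly monotone maps as the *certificate*, since there are boundedly many. When turning a certificate into a frame, replace each tree node by a finite *chain of copies* of itself, long enough to restore strictness. Copies carry the same type, and by Lemma 2 a $\triangle$-free formula cannot tell a node from a chain of copies. The chains have finite length because a node at depth $d\le n$ has a built-in clock reading, namely $d$, which increases strictly along the tree even where the map stalls.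

What remains is to define the certificates so that both directions work.

## 5. Objects, links, good objects

Fix $\varphi\in\mathcal L^-$. Let $\Sigma=\mathrm{Sub}(\varphi)$, $n=|\Sigma|$, and let $\Sigma^1$ be the set of all subformulas of formulas $\Box\psi,\Diamond\psi\in\Sigma$. Both sets are closed under subformulas and $\Sigma^1\subseteq\Sigma$. Since $\varphi\in\mathcal L^-$, $\Sigma^1$ is $\triangle$-free. It contains every $\Box\psi,\Diamond\psi\in\Sigma$ together with $\psi$. The idea is that $\Sigma$ is used in the starting column and $\Sigma^1$ in all later ones. Let $\Psi\in\{\Sigma,\Sigma^1\}$.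

**Definition (object).** A *$\Psi$-object* is a pair $o=(s,C)$ where $\ell(o):=s\subseteq\Psi$ is its *label* and $C(o):=C$ is a finite set of $\Psi$-objects such that every $(s',C')\in C$ has $s\subsetneq s'$ and $C'\subseteq C$, and:

* (c1) $\bot\notin s$; for $\alpha\wedge\beta\in\Psi$: $\alpha\wedge\beta\in s$ iff $\alpha,\beta\in s$; for $\alpha\vee\beta\in\Psi$: $\alpha\vee\beta\in s$ iff $\alpha\in s$ or $\beta\in s$;
* (c2) for $\alpha\Rightarrow\beta\in\Psi$: $\alpha\Rightarrow\beta\in s$ iff for all $o'\in\{o\}\cup C$: $\alpha\notin\ell(o')$ or $\beta\in\ell(o')$;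
* (c3) for $\triangle\alpha\in\Psi$: $\triangle\alpha\in s$ iff $\alpha\in\ell(o')$ for all $o'\in C$.

This is a recursion on $|\Psi\setminus s|$. An object is the type of a point together with the set of objects strictly above it.

*Example.* Let $\varphi=p\vee(p\Rightarrow\bot)$, so $\Sigma=\{\bot,p,p\Rightarrow\bot,\varphi\}$. With $C=\emptyset$, (c2) says $p\Rightarrow\bot\in s$ iff $p\notin s$, which gives $O_1=(\{p,\varphi\},\emptyset)$ and $O_2=(\{p\Rightarrow\bot,\varphi\},\emptyset)$. No label contains both $p$ and $p\Rightarrow\bot$, so nothing can lie strictly above a label containing either of these. An object with $C\neq\emptyset$ therefore has label $\emptyset$; then some label in $C$ must contain $p$, by (c2). This gives $(\emptyset,\{O_1\})$ and $(\emptyset,\{O_1,O_2\})$, and there are exactly four $\Sigma$-objects.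

**Counting.** *This step bounds the number of objects; it is where the tower comes from.* Let $M_k$ be the number of $\Psi$-objects with $|\Psi\setminus s|\le k$, and $M_{-1}=0$. Such an object is given by a subset of $\Psi$ and a set of objects that are counted in $M_{k-1}$, so $M_k\le2^n2^{M_{k-1}}$. Put $a_k=M_k+n+1$. Then $M_k\le2^{a_{k-1}-1}$, and $n+1\le2^n\le2^{a_{k-1}-1}$, so $a_k\le2^{a_{k-1}}$. Since $a_{-1}=n+1$ and $|\Psi|\le n$, the number of $\Psi$-objects is at most
$$M_n<a_n\le 2_{n+1}(n+1)=:m.\tag{1}$$

**Definition (tree of an object).** $T(o)$ is the set of all sequences $a=(o_0,\dots,o_k)$ with $o_0=o$ and $o_{i+1}\in C(o_i)$, ordered by proper initial segment $<$. Put $\mathrm{last}(a)=o_k$, $\ell(a)=\ell(o_k)$, and $d(a)=k$ (the depth).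

Labels strictly increase along $<$, so $d(a)\le n$. Since $o'\in C(o)$ implies $C(o')\subseteq C(o)$, everything reachable above $\mathrm{last}(a)$ is already in $C(\mathrm{last}(a))$, and so
$$\{\mathrm{last}(b):b\ge a\}=\{\mathrm{last}(a)\}\cup C(\mathrm{last}(a)),\qquad\{\mathrm{last}(b):b>a\}=C(\mathrm{last}(a)).\tag{2}$$

**Definition (link).** $\mathrm{Row}(s,s')$ means, for all $\Box\psi,\Diamond\psi\in\Sigma$:

* if $\Box\psi\in s$ then $\psi,\Box\psi\in s'$;
* if $\psi\in s'$ or $\Diamond\psi\in s'$ then $\Diamond\psi\in s$.

A *link* from a $\Psi$-object $o$ to a $\Sigma^1$-object $q$ is a map $f:T(o)\to T(q)$ that sends root to root, satisfies $a<b\Rightarrow f(a)\le f(b)$, and satisfies $\mathrm{Row}(\ell(a),\ell(f(a)))$ for all $a\in T(o)$.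

$\mathrm{Row}$ says what two types must satisfy when one is horizontally before the other. The link is only weakly monotone, and it is defined on the whole tree, since the whole column is carried along.

**Definition (serving, good).** A set $\mathcal U$ of $\Sigma^1$-objects *serves* $o$ if for each $a\in T(o)$:

* for each $\Diamond\psi\in\ell(a)$ there are $q\in\mathcal U$ and a link $f:T(o)\to T(q)$ with $\psi\in\ell(f(a))$;
* for each $\Box\psi\in\Sigma\setminus\ell(a)$ there are $q\in\mathcal U$ and a link $f:T(o)\to T(q)$ with $\psi\notin\ell(f(a))$.

The pairs $(a,\Diamond\psi)$ and $(a,\Box\psi)$ that occur here are the *demands* of $o$. Let $\mathcal S_0=\emptyset$, let $\mathcal S_{k+1}$ be the set of $\Sigma^1$-objects served by $\mathcal S_k$, and let $\mathcal S=\bigcup_k\mathcal S_k$. A $\Sigma$-object is *good* if $\mathcal S$ serves it.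

If $\mathcal U\subseteq\mathcal U'$, then $\mathcal U'$ serves whatever $\mathcal U$ serves. Hence $\mathcal S_0\subseteq\mathcal S_1\subseteq\cdots$, and once two consecutive sets agree the sequence is constant. There are fewer than $m$ objects, so it is constant from index $m$ on: $\mathcal S=\mathcal S_m=\mathcal S_{m+1}$.

*Example.* For $\pi=p\vee\Box p$ we have $\Sigma=\{p,\Box p,\pi\}$, $n=3$, $\Sigma^1=\{p,\Box p\}$. There is no $\Diamond$, so demands are nodes whose label lacks $\Box p$. The set $\mathcal S_1$ consists of the objects without demands, that is, with $\Box p$ in every label: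
$$E=(\{\Box p\},\emptyset),\qquad F=(\{p,\Box p\},\emptyset),\qquad G=(\{\Box p\},\{F\}).$$
Compressing the model of Section 3 gives the $\Sigma$-object $o=(\emptyset,\{(\{p,\pi\},\emptyset)\})$. Its tree has a root and one child, and both nodes have the demand $\Box p$. The map sending both nodes to the root of $T(E)$ is a link, since $\mathrm{Row}(s,\{\Box p\})$ holds whenever $\Box p\notin s$, and $p\notin\ell(E)$ meets both demands. So $o$ is good, and $\pi\notin\ell(o)$. For a case where the whole tree matters, take the $\Sigma^1$-object $(\{p\},\{F\})$. Its root has a demand, and $E$ cannot meet it, because the child has $\Box p$ in its label and so must go to a node whose label contains $p$. But $G$ can: send root to root and child to child.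

*Why the least fixed point.* A set of objects that merely serve one another would not do. Let $\chi=\Box p\Rightarrow p$ and $\varphi=\Box\chi\Rightarrow\Box p$, Löb's formula, so $\Sigma^1=\{\Box\chi,\chi,\Box p,p\}$. Put $s=\{\Box\chi,\chi\}$. Then $(s,\emptyset)$ is both a $\Sigma$-object and a $\Sigma^1$-object: $\chi\in s$ is right since $\Box p\notin s$, and $\varphi\notin s$ is right since $\Box\chi\in s$, $\Box p\notin s$. The identity is a link from it to itself: $\Box\chi\in s$ requires $\chi,\Box\chi\in s$, and that is so. Its only demand, $\Box p$, is met because $p\notin s$. So $\{(s,\emptyset)\}$ serves $(s,\emptyset)$, although $\varphi\in\mathsf{GLI}$. Building $\mathcal S$ up from $\emptyset$ encodes converse well-foundedness of $\prec_h$.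

**Theorem 3.** For $\varphi\in\mathcal L^-$: $t'(\varphi)\notin[\mathsf{GL},\mathsf{GL}]^{\sf e}$ iff there is a good $\Sigma$-object $o$ with $\varphi\notin\ell(o)$.

## 6. From a countermodel to a good object

Let $t'(\varphi)\notin[\mathsf{GL},\mathsf{GL}]^{\sf e}$. By the completeness theorem there is a model on a frame in $\mathsf{GL}\rtimes\mathsf{GL}$ with $(x_0,u_0)\nVdash\varphi$. We only use columns $x$ with $x=x_0$ or $x_0R_1x$; note that $u_0\in D_{x_0}\subseteq D_x$ for these.

**Step 1. Reading off an object at each point.** *We turn the merging of equal types into a precise definition.* Put $\Psi=\Sigma$ if $x=x_0$ and $\Psi=\Sigma^1$ if $x_0R_1x$, and let $\tau(x,u)=\{\psi\in\Psi:(x,u)\Vdash\psi\}$. By persistence, $uR_2v$ with $u,v\in D_x$ implies $\tau(x,u)\subseteq\tau(x,v)$. By recursion on $|\Psi\setminus\tau(x,u)|$ define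
$$o_x(u)=\bigl(\tau(x,u),\ \{o_x(v):v\in D_x,\ uR_2v,\ \tau(x,v)\ne\tau(x,u)\}\bigr).$$
We check, by the same induction, that this is a $\Psi$-object; write $C$ for its second component.

*Shape.* $C$ consists of $\Psi$-objects by induction, and there are finitely many of those, so $C$ is finite. Labels in $C$ strictly contain $\tau(x,u)$. If $o_x(v)\in C$ (with $v$ as in the definition), a member of $C(o_x(v))$ is some $o_x(w)$ with $vR_2w$ and $\tau(x,v)\subsetneq\tau(x,w)$. Then $uR_2w$ and $\tau(x,u)\subsetneq\tau(x,w)$, so $o_x(w)\in C$.

*(c1)* is clear. *(c2):* by Lemma 2, $\alpha\Rightarrow\beta\in\tau(x,u)$ iff for every $v\in D_x$ with $v=u$ or $uR_2v$ we have $\alpha\notin\tau(x,v)$ or $\beta\in\tau(x,v)$. The set of the $\tau(x,v)$ for these $v$ is exactly $\{\ell(o'):o'\in\{o_x(u)\}\cup C\}$, because each $v$ with $uR_2v$ either has the type of $u$ or contributes to $C$.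

*(c3)* concerns only $x=x_0$. If $\triangle\alpha\in\tau(x,u)$, then all strict vertical successors force $\alpha$, so all labels in $C$ contain $\alpha$. If $\triangle\alpha\in\Psi\setminus\tau(x,u)$, some $v\in D_x$ with $uR_2v$ has $(x,v)\nVdash\alpha$; take an $R_2$-maximal one. Its strict vertical successors in the column are strict successors of $u$, so they force $\alpha$ by maximality. Hence $(x,v)\Vdash\triangle\alpha$, so $\tau(x,v)\neq\tau(x,u)$. Thus $o_x(v)\in C$, with $\alpha\notin\ell(o_x(v))$. This is the one place where merging equal types could have lost information about $\triangle$, and converse well-foundedness rescues it.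

Put $q_x=o_x(u_0)$.

**Step 2. Choosing representatives.** *A node of $T(q_x)$ is abstract; to follow it into other columns we need an actual height.* Define $e_x:T(q_x)\to D_x$ with $o_x(e_x(a))=\mathrm{last}(a)$. Put $e_x(\text{root})=u_0$. If $b=a^\frown o'$ with $o'\in C(\mathrm{last}(a))=C(o_x(e_x(a)))$, let $e_x(b)$ be some $v\in D_x$ with $e_x(a)R_2v$ and $o_x(v)=o'$. Such a $v$ exists by the definition of $o_x(e_x(a))$. Then $\ell(a)=\tau(x,e_x(a))$, and $a<b$ implies $e_x(a)R_2e_x(b)$.

**Step 3. A link for each horizontal step.** *We show that $xR_1y$ yields a link from $q_x$ to $q_y$ following the representatives.* Define $f:T(q_x)\to T(q_y)$ by recursion on depth, keeping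
$$\ell(f(a))=\tau(y,e_x(a)),\qquad C(o_y(e_x(a)))\subseteq C(\mathrm{last}(f(a))).\tag{3}$$
This makes sense because $e_x(a)\in D_x\subseteq D_y$. The second half says that whatever lies above the height $e_x(a)$ in column $y$ is still available above $f(a)$. Send root to root; (3) holds since $q_y=o_y(u_0)$ and $e_x(\text{root})=u_0$. Let $b$ be a child of $a$, $u=e_x(a)$, $v=e_x(b)$, so $uR_2v$.

* If $\tau(y,v)=\tau(y,u)$, put $f(b)=f(a)$. The label is right. A member of $C(o_y(v))$ is some $o_y(w)$ with $vR_2w$ and $\tau(y,w)\ne\tau(y,v)=\tau(y,u)$; since $uR_2w$, it is in $C(o_y(u))$. So $C(o_y(v))\subseteq C(o_y(u))\subseteq C(\mathrm{last}(f(a)))=C(\mathrm{last}(f(b)))$.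
* If $\tau(y,v)\ne\tau(y,u)$, then $o_y(v)\in C(o_y(u))\subseteq C(\mathrm{last}(f(a)))$, so $f(b):=f(a)^\frown o_y(v)$ is in $T(q_y)$. Now $\mathrm{last}(f(b))=o_y(v)$, and (3) holds.

The first case is the collapse seen in Section 4. By construction $f$ is weakly monotone. For $\mathrm{Row}(\ell(a),\ell(f(a)))$, let $u=e_x(a)$; we compare $\tau(x,u)$ with $\tau(y,u)$, where $(x,u)\prec_h(y,u)$. If $\Box\psi\in\tau(x,u)$, then $(y,u)\Vdash\psi$, and by transitivity of $R_1$ also $(y,u)\Vdash\Box\psi$; both formulas are in $\Sigma^1$. If $(y,u)$ forces $\psi$ or $\Diamond\psi$, then $(x,u)\Vdash\Diamond\psi$, again by transitivity, and $\Diamond\psi$ is in $\Psi$. So $f$ is a link.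

**Step 4. The objects $q_x$ are served.** *We climb down $R_1$ to see that everything needed lies in $\mathcal S$.* Claim: $q_x\in\mathcal S$ whenever $x_0R_1x$, and $q_{x_0}$ is good.

We use induction along the conversely well-founded $R_1$. Let $x=x_0$ or $x_0R_1x$, and assume $q_y\in\mathcal S$ for all $y$ with $xR_1y$. Let $a\in T(q_x)$. If $\Diamond\psi\in\ell(a)=\tau(x,e_x(a))$, there is $y$ with $xR_1y$ and $(y,e_x(a))\Vdash\psi$. The link $f:T(q_x)\to T(q_y)$ of Step 3 has $\psi\in\tau(y,e_x(a))=\ell(f(a))$. If $\Box\psi\in\Sigma\setminus\ell(a)$, then $\Box\psi\in\Psi$, so $(x,e_x(a))\nVdash\Box\psi$, and there is $y$ with $xR_1y$ and $(y,e_x(a))\nVdash\psi$; again $\psi\notin\ell(f(a))$. So $\mathcal S$ serves $q_x$. If $x=x_0$, this says that $q_{x_0}$ is good. Otherwise $q_x\in\mathcal S_{m+1}=\mathcal S$.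

Finally $\varphi\notin\tau(x_0,u_0)=\ell(q_{x_0})$. This proves Theorem 3 from left to right. $\square$

## 7. From a good object to a finite e-frame

Let $o$ be good with $\varphi\notin\ell(o)$.

**Step 1. Unfolding the witnesses.** *We build the horizontal skeleton, a finite tree.* For $q\in\mathcal S$ let $\mathrm{rk}(q)$ be the least $k$ with $q\in\mathcal S_k$. Then $\mathrm{rk}(q)\ge1$ and $\mathcal S_{\mathrm{rk}(q)-1}$ serves $q$. So for each demand of $q$ we can choose a witness $(q',f)$, where $f:T(q)\to T(q')$ is a link meeting the demand and $\mathrm{rk}(q')<\mathrm{rk}(q)$. Let $Ch(q)$ be the finite set of chosen witnesses. Define $Ch(o)$ likewise, with witnesses $(q',f)$, $q'\in\mathcal S$.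

Let $X$ be the set of sequences $x=((q_1,f_1),\dots,(q_k,f_k))$, $k\ge0$, with $(q_1,f_1)\in Ch(o)$ and $(q_{i+1},f_{i+1})\in Ch(q_i)$. Put $|x|=k$. Ranks strictly decrease and the sets $Ch$ are finite, so $X$ is a finite tree under initial segment. Let $\omega_\varepsilon=o$ for the empty sequence $\varepsilon$, and $\omega_x=q_k$ if $k>0$. Put $T_x=T(\omega_x)$ and $L_x=(n+1)^{|x|}$.

**Step 2. Thick columns.** *We replace each node by a chain of $L_x$ copies.* Let $T^*_x=T_x\times\{0,\dots,L_x-1\}$ with
$$(a,i)<^*(b,j)\iff a<b,\ \text{ or } a=b\text{ and }i<j .$$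
This is a strict partial order. It is irreflexive, and for transitivity, if $(a,i)<^*(b,j)<^*(c,k)$ then $a\le b\le c$, and either one of these is strict, so $a<c$, or $a=b=c$ and $i<j<k$.

**Step 3. Strict column maps.** *This is the step that restores the inequality lost in Section 4.* For a child $y=x^\frown(q,f)$ of $x$ put
$$f^*_{xy}(a,i)=(f(a),\ d(a)L_x+i).\tag{4}$$
Since $d(a)\le n$ and $i\le L_x-1$, the second coordinate is at most $nL_x+L_x-1<(n+1)L_x=L_y$, so $f^*_{xy}$ maps $T^*_x$ to $T^*_y$.

It is strictly order preserving. Let $(a,i)<^*(b,j)$. If $a=b$ and $i<j$, the first coordinates of the images agree and the second ones increase. If $a<b$, then $f(a)\le f(b)$. If $f(a)<f(b)$, we are done. If $f(a)=f(b)$, we use the clock: $d(a)+1\le d(b)$ and $i<L_x$, so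
$$d(a)L_x+i<(d(a)+1)L_x\le d(b)L_x\le d(b)L_x+j .$$

For $x$ a proper initial segment of $y$, let $f^*_{xy}$ be the composition of these maps along the path from $x$ to $y$; it is strictly order preserving too, and $f^*_{yz}\circ f^*_{xy}=f^*_{xz}$.

*Example.* For $\pi$ and $o=(\emptyset,\{(\{p,\pi\},\emptyset)\})$, choose for both demands the link $f$ to $E$. Then $X=\{\varepsilon,y\}$, since $E$ has no demands, and $L_\varepsilon=1$, $L_y=4$. The first column is a chain $(\text{root},0)<^*(\text{child},0)$. The second consists of four copies of the root of $T(E)$. The map (4) sends $(\text{root},0)$ to copy $0$ and $(\text{child},0)$ to copy $1$: the collapse is undone.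

**Step 4. The frame.** *We check that the result is an e-frame.* Let $W=\{(x,c):x\in X,\ c\in T^*_x\}$, with $(x,c)\prec_v(x,c')$ iff $c<^*c'$, and $(x,c)\prec_h(y,f^*_{xy}(c))$ for every $y$ of which $x$ is a proper initial segment. Both relations are transitive and irreflexive, and $W$ is finite, so both are conversely well-founded.

* (A): if $(x,c)\prec_v(x,c')\prec_h(y,f^*_{xy}(c'))$, take $d=(y,f^*_{xy}(c))$. Then $(x,c)\prec_hd$, and $d\prec_v(y,f^*_{xy}(c'))$ by strictness.
* (B): if $(x,c)\prec_h(y,f^*_{xy}(c))$ and $(x,c)\prec_v(x,c')$, take $d=(y,f^*_{xy}(c'))$. Then $(y,f^*_{xy}(c))\prec_vd$ by strictness, and $(x,c')\prec_hd$.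

**Step 5. The model and its Truth Lemma.** *We show that labels are exactly what is forced.* Put $\ell(a,i)=\ell(a)$, and let a variable $p$ be true at $(x,c)$ iff $p\in\ell(c)$. Let $\Psi_\varepsilon=\Sigma$ and $\Psi_x=\Sigma^1$ for $x\ne\varepsilon$.

**Truth Lemma.** For all $x\in X$, $\psi\in\Psi_x$ and $c\in T^*_x$: $(x,c)\Vdash\psi$ iff $\psi\in\ell(c)$.

*Proof.* Induction on $\psi$, for all $x$ and $c$ at once. Let $c=(a,i)$. Labels are monotone along $<^*$, since $(a,i)<^*(b,j)$ implies $a\le b$.

*Variables.* $(x,c)\Vdash p$ means that $p$ is true at $(x,c)$ and at all points vertically above; by monotonicity of labels this is just $p\in\ell(c)$. *$\bot$, $\wedge$, $\vee$.* By (c1).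

*$\alpha\Rightarrow\beta$.* Suppose it is in $\ell(a)$. By (c2) and (2), no $b\ge a$ has $\alpha\in\ell(b)$ and $\beta\notin\ell(b)$. Every $c'$ with $c'=c$ or $c<^*c'$ is some $(b,j)$ with $b\ge a$, so by the induction hypothesis and Lemma 2, $(x,c)\Vdash\alpha\Rightarrow\beta$. Suppose it is not in $\ell(a)$. By (c2) there is $o'\in\{\mathrm{last}(a)\}\cup C(\mathrm{last}(a))$ with $\alpha\in\ell(o')$ and $\beta\notin\ell(o')$. If $o'=\mathrm{last}(a)$, then $c$ itself is a witness. If $o'\in C(\mathrm{last}(a))$, then $(a^\frown o',0)$ is a witness, and $(a,i)<^*(a^\frown o',0)$.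

*$\triangle\alpha$.* This occurs only for $x=\varepsilon$, as $\Sigma^1$ is $\triangle$-free. There $L_\varepsilon=1$, so the points strictly above $(a,0)$ are the $(b,0)$ with $b>a$. By (2) their labels are the labels of the members of $C(\mathrm{last}(a))$, and (c3) together with the induction hypothesis finishes the case.

*$\Diamond\psi$.* Here $\Diamond\psi\in\Sigma$, so $\psi\in\Sigma^1$, and the induction hypothesis applies to $\psi$ in every column other than the first, in particular in every column $y$ properly extending $x$. If $\Diamond\psi\in\ell(a)$, then $(a,\Diamond\psi)$ is a demand of $\omega_x$, and its chosen witness gives a child $y$ of $x$ with $\psi\in\ell(f(a))=\ell(f^*_{xy}(c))$. So $(y,f^*_{xy}(c))\Vdash\psi$, and $(x,c)\Vdash\Diamond\psi$ by Lemma 2. If $\Diamond\psi\notin\ell(a)$, then $\mathrm{Row}$ along the first link of a path gives $\psi,\Diamond\psi\notin\ell(f^*_{xy}(c))$ for the child $y$; since $\Diamond\psi$ is still absent, we can repeat. So $\psi\notin\ell(f^*_{xy}(c))$ for all proper extensions $y$ of $x$, and $(x,c)\nVdash\Diamond\psi$.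

*$\Box\psi$.* If $\Box\psi\in\ell(a)$, then $\mathrm{Row}$, applied link by link, gives $\psi,\Box\psi\in\ell(f^*_{xy}(c))$ for all proper extensions $y$ of $x$, so $(x,c)\Vdash\Box\psi$. If $\Box\psi\notin\ell(a)$, then $(a,\Box\psi)$ is a demand of $\omega_x$, and its witness gives a child $y$ with $\psi\notin\ell(f^*_{xy}(c))$, so $(x,c)\nVdash\Box\psi$. $\square$

Since $\varphi\in\Sigma\setminus\ell(o)$, the formula $t'(\varphi)$ fails at $(\varepsilon,(\text{root},0))$. The frame is an e-frame, so it validates $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ by Lemma 1, and $t'(\varphi)\notin[\mathsf{GL},\mathsf{GL}]^{\sf e}$. This completes the proof of Theorem 3. $\square$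

Our frame need not be an expanding product. That is harmless, because the completeness theorem converts "not in the logic" into "refuted on a product".

## 8. The algorithm, the frame bound and the lower bound

**The algorithm (Theorems 1 and 2(1)).** Given $\varphi\in\mathcal L^-$:

1. compute $\Sigma$ and $\Sigma^1$;
2. list all $\Sigma$-objects and all $\Sigma^1$-objects, by increasing $|\Psi\setminus s|$;
3. compute $\mathcal S_0,\mathcal S_1,\dots$ until the sequence is stationary (at most $m$ steps), finding links by exhaustive search;
4. answer "not in the logic" iff some good $\Sigma$-object $o$ has $\varphi\notin\ell(o)$.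

By the completeness theorem, $\varphi\in\mathsf{GLKM}$ iff $t'(\varphi)\in[\mathsf{GL},\mathsf{GL}]^{\sf e}$, so correctness is Theorem 3. For $\triangle$-free $\varphi$ this decides $\mathsf{GLI}$.

**Running time.** *We bound the search by two exponentials over $m$ and then absorb everything into the tower.* Let $N$ be the length of $\varphi$. Distinct subformulas have their main symbols at distinct places of $\varphi$, so $n\le N$. In item 2, objects are numbered as they are listed and each set $C$ is stored as a set of numbers. There are at most $2^n2^m$ candidates $(s,C)$, each checked in time polynomial in $m$. By (1) there are fewer than $m$ objects of each kind. A node of $T(o)$ is $o$ followed by at most $n$ objects, so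
$$|T(o)|\le\sum_{k=0}^n m^k\le(m+1)^n\le2^{m^2},$$
using $m+1\le2^m$ and $n\le m$. The number of maps between two trees is at most $|T(q)|^{|T(o)|}\le 2^{m^2\cdot2^{m^2}}$. Each round of item 3 goes through at most $m$ objects, their demands (at most $n$ per node), at most $m$ targets and all maps. Put $m_N=2_{N+1}(N+1)$, which is at least $m$ and at least $N$. Including the polynomial time in $N$ for item 1, the total time is at most $2^{2^{Q(m_N)}}$ for a fixed polynomial $Q$ with nonnegative coefficients.

To absorb: for integers $y,b\ge0$ we have $2^{y+b}-2^y=2^y(2^b-1)\ge b$, so by induction on $j$, $2_j(y)+b\le2_j(y+b)$. Choose a constant $b$ with $Q(y)\le2^{y+b}$ for all $y\ge 0$. Then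
$$2^{2^{Q(m_N)}}\le2_3(m_N+b)\le2_3\bigl(2_{N+1}(N+1+b)\bigr)=2_{N+4}(N+1+b)\le2_{N+c}(N+c)$$
with $c=\max(4,b+1)$. This proves Theorem 1 and Theorem 2(1). $\square$

**Size of the frame (Theorem 2(2)).** If $\varphi\in\mathcal L^-\setminus\mathsf{GLKM}$, then $t'(\varphi)\notin[\mathsf{GL},\mathsf{GL}]^{\sf e}$ by the completeness theorem, so Theorem 3 supplies a good object and Section 7 a finite e-frame refuting $t'(\varphi)$. It validates $[\mathsf{GL},\mathsf{GL}]^{\sf e}$ by Lemma 1. Along a sequence in $X$ the ranks decrease within $\{1,\dots,m\}$, so $X$ has depth at most $m$. Each $x\in X$ has at most $B=n(m+1)^n$ children, one for each demand at most. So $|X|\le\sum_{k=0}^mB^k\le(B+1)^m$. Each column has at most $(m+1)^n(n+1)^m$ points. Hence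
$$|W|\le(B+1)^m(m+1)^n(n+1)^m ,$$
which is at most $2^{Q'(m)}$ for a fixed polynomial $Q'$, and so at most $2_{N+c}(N+c)$ after enlarging $c$ as above. $\square$

**The lower bound (Theorem 2(3)).** *We show that on formulas without $\Box,\Diamond,\triangle$, $\mathsf{GLI}$ is intuitionistic propositional logic.* Let $\varphi$ be such a formula. If $\varphi$ is intuitionistically valid, then it is forced everywhere in every model on a product: a column with $\preceq_v$, and with $p$ holding at $w$ iff $w\Vdash p$, is an intuitionistic Kripke model by Lemma 2. So $\varphi\in\mathsf{GLI}$, by the completeness theorem. If $\varphi$ is not intuitionistically valid, then it is refuted in a Kripke model on a finite tree, by the standard completeness theorem for intuitionistic propositional logic. Take $W_1$ to be a single irreflexive point and $W_2=D$ that tree with its strict order, with the same valuation. The valuation is persistent, so $t'(p)=\boxdot_vp$ holds exactly where $p$ does, and $t'(\varphi)$ fails at the corresponding point. So $\varphi\notin\mathsf{GLI}$. Intuitionistic propositional logic is $\mathsf{PSPACE}$-hard (R. Statman,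 *Intuitionistic propositional logic is polynomial-space complete*, Theoret. Comput. Sci. 9, 1979), and the reduction is the identity map. $\square$

## 9. Why $\triangle$ must stay outside $\Box$ and $\Diamond$

The proof uses twice that no $\triangle$-formula is evaluated in later columns. In Section 6, a link may merge vertically comparable points of equal type. In Section 7, merged points are separated by inserting chains of equal type. Suppose a label in a later column contained $\triangle\alpha$ but not $\alpha$, as (c3) allows, for instance at a node with nothing above it. All but the top one of its copies would then have a strict vertical successor not forcing $\alpha$, and the Truth Lemma would fail there. Only the first column, where $L_\varepsilon=1$, is exempt.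

The obstacle is a real one. The formula $\Box\triangle p\Rightarrow\triangle\Box p$ is in $\mathsf{GLKM}$: if $w\Vdash\Box\triangle p$ and $w\prec_vw'\prec_hw''$, then (A) gives $d$ with $w\prec_hd\prec_vw''$. Since $d\Vdash\triangle p$, we get $w''\Vdash p$; hence $w\Vdash\triangle\Box p$. But in the collapsed picture of Section 4, with $a\prec_vb$, both $a$ and $b$ going to $c$, and $p$ false everywhere, read the connectives by the clauses of Lemma 2. Then $c$ satisfies $\triangle p$ vacuously, so $a$ satisfies $\Box\triangle p$, while $b$ fails $\Box p$ because of $c$, so $a$ fails $\triangle\Box p$. So this formula depends on strict vertical order being preserved horizontally, which is exactly what the links forget. The argument therefore does not extend as it stands to $\triangle$ inside $\Box$ or $\Diamond$.
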